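# A weak-type bound at the endpoint exponent for the derivative of a continuous root

## 1. The scale $\theta$ and the slope $h$ of a polynomial with moving coefficients

Let $I\subset\mathbb R$ be a bounded open interval and $d\ge2$ an integer. A function $f:\overline I\to\mathbb C$ is of class $C^{k,1}(\overline I)$ if it is $k$ times differentiable on $\overline I$ and $f^{(k)}$ is Lipschitz. We write $\operatorname{Lip}_{\overline I}(g)=\sup_{s\ne t\in\overline I}|g(t)-g(s)|/|t-s|$ and
$$\|f\|_{C^{k,1}(\overline I)}=\max_{0\le i\le k}\sup_{\overline I}|f^{(i)}|+\operatorname{Lip}_{\overline I}(f^{(k)}).$$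
For instance, $f(t)=t|t|$ on $[-1,1]$ is of class $C^{1,1}$, since $f'(t)=2|t|$, but it is not twice differentiable at $0$.

Consider a monic polynomial
$$P_a(t)(Z)=Z^d+\sum_{j=1}^da_j(t)Z^{d-j},\qquad a_j\in C^{d-1,1}(\overline I),$$
and assume for the moment that $a_1=0$ and that not all $a_j$ are constant. Put
$$m(t)=\max_{2\le j\le d}|a_j(t)|^{1/j},\qquad O=\{t\in I:m(t)>0\}.$$
If $Z$ is measured in some unit, then $a_j$ scales like the $j$-th power of that unit, so $m(t)$ is the size of the polynomial at $t$. For $2\le j\le d$ let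
$$N_{j,s}(t)=|a_j^{(s)}(t)|\quad(1\le s\le d-1),\qquad N_{j,d}(t)=N_{j,d}:=\operatorname{Lip}_{\overline I}(a_j^{(d-1)}).$$

**Definition.** For $t\in O$ (with the convention $m^j/0=\infty$),
$$\theta(t)=\min_{2\le j\le d,\ 1\le s\le d}\Bigl(\frac{m(t)^j}{N_{j,s}(t)}\Bigr)^{1/s},\qquad h(t)=\frac{m(t)}{\theta(t)}=\max_{j,s}h_{j,s}(t),\qquad h_{j,s}(t)=N_{j,s}(t)^{1/s}\,m(t)^{1-\frac js}.\tag{1}$$

So $\theta(t)$ is the largest number such that $N_{j,s}(t)\,\theta(t)^s\le m(t)^j$ for all $j$ and $s$. If we measure $Z$ in units of $m(t)$ and time in units of $\theta(t)$, all coefficients have size at most $1$ at the point $t$, one of them has size exactly $1$, and all derivatives at $t$ up to order $d$ are at most $1$. The quotient $h=m/\theta$ is a size divided by a length of time, that is, a slope.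

These quantities are well defined: $O$ is open because $m$ is continuous, and nonempty because otherwise all $a_j$ would be $0$. Clearly $\theta>0$. If $\theta(t)=\infty$ at some $t$, then all $N_{j,d}=0$, so each $a_j$ is a polynomial of degree at most $d-1$, and all its derivatives of order $\ge1$ vanish at $t$. Then all $a_j$ are constant, which we excluded. Hence $0<\theta<\infty$ on $O$.

Here are three computations to keep in mind.

**Example A.** $P=Z^d-t$ on $I=(0,1)$. Here $m=t^{1/d}$ and the only nonzero $N_{j,s}(t)$ is $N_{d,1}=1$. So $\theta(t)=t$ and $h(t)=t^{\frac1d-1}$. The root $\lambda=t^{1/d}$ has $\lambda'=\frac1dh$.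

**Example B.** $P=Z^2-t^2$ on $(-1,1)$. Here $m=|t|$, $N_{2,1}(t)=2|t|$, $N_{2,2}=2$, so $\theta(t)=\min\{|t|/2,\,|t|/\sqrt2\}=|t|/2$ and $h=2$ on $O=\{t\ne0\}$. The root $\lambda=t$ has $\lambda'=1$.

**Example C.** $P=(Z+2)\bigl((Z-1)^2-t\bigr)=Z^3-(3+t)Z+(2-2t)$ on $(0,1)$. Since $(3+t)^{1/2}\ge\sqrt3>2^{1/3}\ge(2-2t)^{1/3}$, we have $m=(3+t)^{1/2}\in[\sqrt3,2]$. The nonzero $N_{j,s}$ are $N_{2,1}=1$ and $N_{3,1}=2$, so $h=\max\{1/m,2/m^2\}=2/m^2=2/(3+t)$, because $m\le2$. Thus $h\le\frac23$, while the root $\lambda=1+\sqrt t$ has the unbounded derivative $\frac1{2\sqrt t}$. So there is no pointwise bound $|\lambda'|\le Ch$.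

The function $h$ is built from the coefficients alone; no root enters. It serves to measure the derivative of a root. Example C shows that the comparison between $\lambda'$ and $h$ cannot be pointwise; we shall see that it holds for distribution functions.

## 2. Roots at the exponent $d/(d-1)$: question and theorems

A continuous root of $P_a$ is a continuous $\lambda:I\to\mathbb C$ with $P_a(t)(\lambda(t))=0$ for all $t\in I$. How integrable is $\lambda'$? We start from the following theorem of Parusiński and Rainer, which we use as a known result.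

**Theorem "optimal".** Every continuous root $\lambda\in C^0(I)$ of $P_a$, $a_j\in C^{d-1,1}(\overline I)$, is absolutely continuous on $I$. Moreover $\lambda'\in L^q(I)$ for every $1\le q<d/(d-1)$, with
$$\|\lambda'\|_{L^q(I)}\le C(d,q)\max\{1,|I|^{1/q}\}\max_{1\le j\le d}\|a_j\|^{1/j}_{C^{d-1,1}(\overline I)}.$$

From now on $p:=\frac d{d-1}$, so $\frac1p=1-\frac1d$. The root $t^{1/d}$ of $Z^d-t$ has $\lambda'=\frac1dt^{-1/p}$, which is not in $L^p(0,1)$. But it only just fails, in the following sense.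

**Definition.** For $1\le p<\infty$, $L^p_w(I)$ consists of the measurable $f$ on $I$ with
$$\|f\|_{p,w,I}:=\sup_{r>0}r\,\bigl|\{t\in I:|f(t)|>r\}\bigr|^{1/p}<\infty .$$
We use the same notation on any measurable set in place of $I$.

**Example.** For $f(t)=t^{-1/p}$ on $(0,1)$ we have $|\{f>r\}|=\min\{1,r^{-p}\}$, so $\|f\|_{p,w}=1$, while $\int_0^1f^p=\int_0^1dt/t=\infty$.

The paper of Adam Parusiński and Armin Rainer, "Perturbation theory of polynomials and linear operators", arXiv:2308.01299 (2023), asks: is $\lambda'$ in the setting of Theorem "optimal" an element of $L^{d/(d-1)}_w(I)$, and if so, is there an explicit bound in terms of the $a_j$ and $I$? In the radical case, where $\lambda^d=f$ with $f\in C^{d-1,1}$, this is known. The answer is yes in general.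

**Theorem 1.** For every continuous root $\lambda$ of $P_a$, $a_j\in C^{d-1,1}(\overline I)$,
$$\|\lambda'\|_{p,w,I}\le C(d)\max\{1,|I|^{1/p}\}\,A,\qquad A:=\max_{1\le j\le d}\|a_j\|^{1/j}_{C^{d-1,1}(\overline I)},\quad p=\tfrac d{d-1}.$$

There is a sharper form for $a_1=0$. (For general $P_a$ one replaces $\lambda$ by $\lambda+a_1/d$, as in Section 11.) Let $M=\sup_Im$ and $N_{j,s}=\sup_I|a_j^{(s)}|$ for $1\le s\le d-1$, with $N_{j,d}$ as before.

**Theorem 2.** If $a_1=0$, then $\|\lambda'\|_{p,w,I}$ is at most $C(d)$ times the maximum of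

* (i) $|I|^{\frac sj-\frac1d}N_{j,s}^{1/j}$, $\;1\le s\le j$, $2\le j\le d$;
* (ii) $|I|^{1/p}N_{j,s}^{1/s}M^{1-\frac js}$, $\;2\le j<s\le d$;
* (iii) $N_{j,s}^{\frac1{sd}}M^{1-\frac j{sd}}$, $\;2\le j\le d$, $1\le s\le d$.

Consequently, if $M>0$ and $Y:=\max_{2\le j\le d,\,1\le s\le d}(N_{j,s}/M^j)^{1/s}$, then
$$\|\lambda'\|_{p,w,I}\le C(d)\,M\,Y^{1/d}\max\{1,(Y|I|)^{1/p}\}.\tag{2}$$

Each of the terms (i)–(iii) scales as $\|\lambda'\|_{p,w,I}$ does. Replacing $\lambda$ by $\kappa\lambda$ multiplies $N_{j,s}$ by $\kappa^j$ and $M$ by $\kappa$, and all terms by $\kappa$. Replacing $t$ by $\kappa t$ multiplies $N_{j,s}$ by $\kappa^s$ and $|I|$ by $\kappa^{-1}$; then $\|\lambda'\|_{p,w,I}$ and all three kinds of terms are multiplied by $\kappa^{1/d}$.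

To say in which sense this is sharp we recall the Lorentz spaces. If $f^*$ is the decreasing rearrangement of $|f|$, then $f\in L^{p,q}(I)$ means $\int_0^{|I|}(t^{1/p}f^*(t))^q\frac{dt}t<\infty$ when $q<\infty$, and $\sup_tt^{1/p}f^*(t)<\infty$ when $q=\infty$. One has $L^{p,p}=L^p$ and $L^{p,\infty}=L^p_w$. For $f=t^{-1/p}$ on $(0,1)$, $f^*=f$, and $f\in L^{p,q}$ only for $q=\infty$. The class $C^{d-1,\beta}$ is defined like $C^{d-1,1}$, with $f^{(d-1)}$ $\beta$-Hölder.

**Theorem 3 (sharpness).**
(a) $L^p_w=L^{p,\infty}$ cannot be replaced by $L^p$, nor by any Lorentz space $L^{p,q}$, $q<\infty$.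
(b) The factor $\max\{1,|I|^{1/p}\}A$ in Theorem 1 is optimal up to a constant $C(d)$, for every length $|I|$.
(c) For every $\beta\in(0,1)$, $C^{d-1,1}$ cannot be replaced by $C^{d-1,\beta}$: there is $f\ge0$ in $C^{d-1,\beta}([0,1])$ such that the continuous root $f^{1/d}$ of $Z^d-f$ is not of bounded variation.

**Theorem 4 (several variables).** Let $R=\prod_{k=1}^{\nu}I_k$ be a bounded open box, let $a_j\in C^{d-1,1}(\overline R)$, normed by $\|a\|_{C^{d-1,1}(\overline R)}=\max_{|\alpha|\le d-1}\sup_{\overline R}|\partial^\alpha a|+\max_{|\alpha|=d-1}\operatorname{Lip}_{\overline R}(\partial^\alpha a)$, and let $\lambda\in C^0(R)$ be a root of $P_a$. Then $\lambda\in W^{1,1}(R)$ and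
$$\|\partial_i\lambda\|_{p,w,R}\le C(d)\Bigl(\prod_{k\ne i}|I_k|\Bigr)^{1/p}\max\{1,|I_i|^{1/p}\}\max_j\|a_j\|^{1/j}_{C^{d-1,1}(\overline R)}.$$

Throughout, $C$ is a constant that depends only on $d$ (in Lemma 2 only on $n$) and may change from line to line.

## 3. How logarithms are lost at the exponent $p$

**Letting the exponent tend to $p$.** The first thing to try is Theorem "optimal" with $q'<p$ close to $p$, combined with Chebyshev, where $q'$ may depend on $r$. On $I=(0,1)$ and for $A\le1$ this gives $|\{|\lambda'|>r\}|\le C(d,q')^{q'}r^{-q'}$ for each $q'<p$. How large is the constant? In Example A, $\|-t\|_{C^{d-1,1}([0,1])}=1$, so $A=1$ and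
$$C(d,q')^{q'}\ge\int_0^1\bigl(\tfrac1dt^{-1/p}\bigr)^{q'}dt=\frac{d^{-q'}}{1-q'/p}\ge\frac{p\,d^{-p}}{p-q'}.$$
With $\varepsilon=p-q'$, the bound so obtained is at least $p\,d^{-p}\,r^{-p}\cdot r^\varepsilon/\varepsilon$. For $r>1$ the minimum of $r^\varepsilon/\varepsilon$ over $\varepsilon>0$ is attained at $\varepsilon=1/\log r$ and equals $e\log r$. So no choice of $q'$ gives better than $r^{-p}\log r$, which is not a weak-type bound.

**Summing over windows at the exponent $p$.** The second thing to try is to localize. Suppose we cut $I$ into windows of length about $\theta$, prove on each window $J$ around $t_0$ the natural bound $\|\lambda'\|^p_{p,w,J}\le C\theta(t_0)h(t_0)^p$, and add. Addition is legitimate, since $\|f\|^p_{p,w}$ is countably subadditive over disjoint sets. In Example A the windows are dyadic, because $\theta(t)=t$. On $(2^{-k-1},2^{-k})$ we have $\lambda'=\frac1dt^{-1/p}$ and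
$$\|\lambda'\|^p_{p,w}=\sup_t\bigl(\tfrac1dt^{-1/p}\bigr)^p\,(t-2^{-k-1})=d^{-p}\sup_t\Bigl(1-\frac{2^{-k-1}}t\Bigr)=\tfrac12d^{-p},$$
the same for every $k$. The sum over the windows diverges.

The way out is visible in the same example. Fix $r$ first. The windows with $h\ge r$ have total length about $r^{-p}$, and that is all we need from them. The windows with $h$ much smaller than $r$ should contribute little, and with a gain that can be summed. Chebyshev at an exponent $q$ gives them the weight $(h/r)^q$; at $q=p$ there is no gain, and at any $q>p$ there is one. So we need local integrability of $\lambda'$ on a window at some exponent $q$ strictly above $p$. This is available because on a window the polynomial splits into factors of degree at most $d-1$, and for degree $d-1$ Theorem "optimal" reaches every exponent below $\frac{d-1}{d-2}>\frac d{d-1}=p$. In Example C, with $p=\frac32$, the root $1+\sqrt t$ is a root of the factor $(Z-1)^2-t$ of degree $2$, and $\frac1{2\sqrt t}\in L^q$ for $q<2$.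

There remains the question whether $h$ itself lies in $L^p_w$. This is a question about functions, not about roots, and we treat it first, in Sections 4 and 5.

## 4. Coverings and sublevel sets

**Weak quasi-norms.** For $p\ge1$, $\{|f+g|>r\}\subset\{|f|>\frac r2\}\cup\{|g|>\frac r2\}$ and $(x+y)^{1/p}\le x^{1/p}+y^{1/p}$ give
$$\|f+g\|_{p,w,I}\le2\bigl(\|f\|_{p,w,I}+\|g\|_{p,w,I}\bigr).\tag{3}$$
Writing $|E|^{1/p}=|E|^{\frac1p-\frac1q}|E|^{1/q}$ for a superlevel set $E$ we get
$$\|f\|_{p,w,I}\le|I|^{\frac1p-\frac1q}\|f\|_{q,w,I}\quad(p\le q<\infty),\qquad\|f\|_{p,w,I}\le|I|^{1/p}\sup|f|,\qquad\|f\|_{p,w,I}\le\|f\|_{L^p(I)},\tag{4}$$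
the last by Chebyshev.

**Vitali covering lemma.** From any family of intervals $B(t,\rho(t))=(t-\rho(t),t+\rho(t))$, $t\in E$, with bounded radii $\rho(t)>0$, one can choose a countable $T\subset E$ such that the $B(t,\rho(t))$, $t\in T$, are pairwise disjoint and $E\subset\bigcup_{t\in T}B(t,5\rho(t))$.

**Intervals cut off by $I$.** If $t\in I=(\alpha,\beta)$, then
$$|B(t,\rho)\cap I|=\min(\rho,t-\alpha)+\min(\rho,\beta-t)\ge\min(\rho,|I|).\tag{5}$$
Indeed, if one of the two minima is $\rho$ the sum is at least $\rho$, and otherwise it is $|I|$. If $\rho\ge|I|$, then $B(t,\rho)\supset I$.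

**Taylor's formula.** If $g\in C^{k-1,1}$ on an interval and $\operatorname{Lip}(g^{(k-1)})\le L$, then for $0\le i\le k-1$
$$|g^{(i)}(t')-g^{(i)}(t)|\le\sum_{l=i+1}^{k-1}\frac{|g^{(l)}(t)|\,|t'-t|^{l-i}}{(l-i)!}+\frac{L\,|t'-t|^{k-i}}{(k-i)!}.\tag{6}$$
For $i=k-1$ this is the Lipschitz condition. For $i<k-1$, the remainder after the terms of order $l\le k-1$ is $\int_t^{t'}\bigl(g^{(k-1)}(\tau)-g^{(k-1)}(t)\bigr)\frac{(t'-\tau)^{k-2-i}}{(k-2-i)!}d\tau$. Inserting $|g^{(k-1)}(\tau)-g^{(k-1)}(t)|\le L|\tau-t|$ and integrating gives the last term.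

**Divided differences.** For real $g\in C^s$ and distinct points $t_0,\dots,t_s$,
$$g[t_0,\dots,t_s]:=\sum_{i=0}^s\frac{g(t_i)}{\prod_{k\ne i}(t_i-t_k)}=\frac{g^{(s)}(\xi)}{s!}$$
for some $\xi$ between the extreme points. The left side is the leading coefficient of the polynomial of degree $\le s$ interpolating $g$ at the $t_i$; the difference of $g$ and this polynomial has $s+1$ zeros, so by Rolle its $s$-th derivative has a zero $\xi$.

**Lemma 1.** Let $J$ be an interval, $s\ge1$, $g\in C^s(J;\mathbb R)$ and $|g^{(s)}|\ge\kappa>0$ on $J$. Then $|\{t\in J:|g(t)|\le\mu\}|\le C_s(\mu/\kappa)^{1/s}$ for all $\mu>0$.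

*Proof.* The point is to find $s+1$ well separated points in the sublevel set. Let $S$ be a compact subset of it with $\sigma=|S|>0$. The function $\varphi(x)=|S\cap(-\infty,x]|$ is continuous and constant on each component of the complement of $S$, so already $\varphi(S)=[0,\sigma]$. Choose $t_i\in S$ with $\varphi(t_i)=i\sigma/s$, $0\le i\le s$. Since $|\varphi(x)-\varphi(y)|\le|x-y|$, we have $|t_i-t_k|\ge\sigma/s$ for $i\ne k$. For some $\xi\in J$,
$$\frac\kappa{s!}\le\frac{|g^{(s)}(\xi)|}{s!}=|g[t_0,\dots,t_s]|\le\sum_i\frac{|g(t_i)|}{\prod_{k\ne i}|t_i-t_k|}\le(s+1)\,\mu\,\Bigl(\frac s\sigma\Bigr)^s .$$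
So $\sigma\le s\,((s+1)!)^{1/s}(\mu/\kappa)^{1/s}$. Take the supremum over $S$. $\square$

## 5. A weak-type inequality for a single function

When is $h_{j,s}(t)>r$ for some $s<j$? The inequality reads $|a_j^{(s)}(t)|>r^sm(t)^{j-s}$, and since $m\ge|a_j|^{1/j}$ it implies $|a_j|<(r^{-s}|a_j^{(s)}|)^{j/(j-s)}$. So we must estimate the set where a function is small compared with a power of one of its derivatives.

**Lemma 2.** Let $n\ge2$, $1\le s\le n-1$, $f\in C^{n-1,1}(\overline I;\mathbb C)$, $\Lambda=\operatorname{Lip}_{\overline I}(f^{(n-1)})$. For $r>0$ let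
$$E=\Bigl\{t\in I:\ |f(t)|<\bigl(r^{-s}|f^{(s)}(t)|\bigr)^{\frac n{n-s}}\Bigr\}.$$
Then
$$|E|\le C(n)\,r^{-\frac n{n-s}}\Bigl(\Lambda^{\frac1{n-s}}|I|+\sup_I|f^{(s)}|^{\frac1{n-s}}\Bigr).$$

For $s=1$, $n=d$ this is the radical case: if $\lambda^d=f$, then $|\lambda'|=\frac1d|f'|\,|f|^{\frac1d-1}$ where $f\ne0$, so there $|\lambda'|>r/d$ means exactly $|f|<(r^{-1}|f'|)^{\frac d{d-1}}$.

**The case $n=2$, $s=1$, $f$ real, by hand.** Here $E=\{|f|<(|f'|/r)^2\}$. Take $L\ge\Lambda$, $L>0$. For $t\in E$ we have $f'(t)\ne0$; put $\ell=|f'(t)|/L$. On $J=B(t,\ell/4)\cap I$ the derivative changes by at most $L\ell/4=\frac14|f'(t)|$, so $\frac34|f'(t)|\le|f'|\le\frac54|f'(t)|$ there. So $f$ is strictly monotone on $J$ with slope at least $\frac34|f'(t)|$, and $|f|\le\frac{25}{16}|f'(t)|^2r^{-2}$ on $E\cap J$. Hence $|E\cap J|\le2\cdot\frac{25}{16}\cdot\frac43\,|f'(t)|\,r^{-2}\le5|f'(t)|r^{-2}=5L\ell\,r^{-2}$. Choose by Vitali disjoint intervals $B(t,\ell(t)/20)$ whose fivefold enlargements cover $E$. If one radius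 is at least $|I|$, that one interval covers $I$ and $|E|\le5r^{-2}\sup|f'|$. Otherwise $\sum\ell(t)/20\le|I|$ by (5), and $|E|\le100L|I|r^{-2}$.

**What changes for larger $n$.** The window was chosen so that $f^{(s)}$ does not vanish on it. With more derivatives the natural window is longer, and $f^{(s)}$ may vanish inside. One would then cut $I$ into the sets where $|f^{(s)}|$ lies between $\delta/2$ and $\delta$ and use Lemma 1 on their components. But the number of components is not under control: $u(t)=t^4\sin(1/t)$, $u(0)=0$, is in $C^{1,1}([0,1])$, since $u''=12t^2\sin\frac1t-6t\cos\frac1t-\sin\frac1t$ is bounded for $t>0$ and $u'(t)\to0=u'(0)$ as $t\to0$. Let $t_k=1/(\frac\pi2+k\pi)$, $k\ge0$. If $t_k^4>\delta$, then $|u|$ rises from $0$ at $1/((k+1)\pi)$ to more than $\delta$ at $t_k$ and meets $(\delta/2,\delta]$ on the way; different $k$ give different components, since zeros of $u$ lie between. So there are at least $\delta^{-1/4}/\pi-\frac12$ components, which is unbounded as $\delta\to0$.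 The remedy is to choose the window by all derivatives of order $s,\dots,n-1$ together, so that one of them, of order $i_0$, has no zero on the window. Rolle's theorem then bounds the number of components on that window.

*Proof of Lemma 2.*

**Step 1: reduction to real $f$ and to a positive Lipschitz bound.** If $t\in E$ and $|\operatorname{Re}f^{(s)}(t)|\ge|\operatorname{Im}f^{(s)}(t)|$, then
$$|\operatorname{Re}f(t)|\le|f(t)|<\bigl(r^{-s}\sqrt2\,|\operatorname{Re}f^{(s)}(t)|\bigr)^{\frac n{n-s}},$$
and in the other case the same holds with $\operatorname{Im}$. Since $r^{-s}\sqrt2=(2^{-1/(2s)}r)^{-s}$, the set $E$ lies in the union of the sets belonging to $\operatorname{Re}f$ and $\operatorname{Im}f$ with $2^{-1/(2s)}r$ in place of $r$. So we may assume $f$ real. Fix $L\ge\Lambda$ with $L>0$. We prove the bound with $L$ in place of $\Lambda$; then $L\downarrow\Lambda$ gives the lemma.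

**Step 2: the window.** We choose a length on which one derivative keeps its size. For $t\in E$ we have $f^{(s)}(t)\ne0$. Put
$$\ell(t)=\max_{s\le i\le n-1}\bigl(|f^{(i)}(t)|/L\bigr)^{\frac1{n-i}}>0,$$
which is bounded on $E$, and let $c_0=\frac1{20}$. Fix $t\in E$, write $\ell=\ell(t)$ and $J=B(t,5c_0\ell)\cap I$. We have $|f^{(k)}(t)|\le L\ell^{n-k}$ for $s\le k\le n-1$, so (6) gives, for $t'\in J$ and $s\le i\le n-1$,
$$|f^{(i)}(t')-f^{(i)}(t)|\le L\ell^{n-i}\sum_{k\ge1}\frac{(5c_0)^k}{k!}=L\ell^{n-i}(e^{1/4}-1)\le\tfrac12L\ell^{n-i}.$$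
Let $i_0\ge s$ attain the maximum, so $|f^{(i_0)}(t)|=L\ell^{n-i_0}$. Then
$$|f^{(i_0)}|\ge\tfrac12L\ell^{n-i_0}\ \text{ on }J,\qquad D:=\sup_J|f^{(s)}|\le\tfrac32L\ell^{n-s}.\tag{7}$$
Note that $D\ge|f^{(s)}(t)|>0$.

**Step 3: the estimate on one window.** We claim
$$|E\cap J|\le C\,r^{-\frac n{n-s}}D^{\frac1{n-s}}.\tag{8}$$

Suppose first $i_0=s$. On $J$, $|f^{(s)}|\ge\frac12L\ell^{n-s}\ge D/3$ by (7), and on $E\cap J$, $|f|\le(r^{-s}D)^{\frac n{n-s}}$. Lemma 1 with $\kappa=D/3$ gives
$$|E\cap J|\le C\Bigl(r^{-\frac{sn}{n-s}}D^{\frac n{n-s}-1}\Bigr)^{1/s}=C\,r^{-\frac n{n-s}}D^{\frac1{n-s}},$$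
because $\frac n{n-s}-1=\frac s{n-s}$.

Suppose now $i_0>s$, and let $u=f^{(s)}$. Since $u^{(i_0-s)}=f^{(i_0)}$ has no zero on the interval $J$, repeated use of Rolle's theorem shows that $u$ takes each value at most $i_0-s\le n$ times on $J$. For $k\ge0$ let $\delta=2^{-k}D$ and $J_k=\{t'\in J:\delta/2<|u(t')|\le\delta\}$. The at most $4n$ points of $J$ where $u\in\{\pm\delta/2,\pm\delta\}$ divide $J$ into at most $4n+1$ open intervals. On each of them the continuous function $u$ omits these four values, so by the intermediate value theorem the interval is either contained in $J_k$ or disjoint from it. Thus, up to finitely many points, $J_k$ is a union of at most $4n+1$ intervals. On each of these $|f^{(s)}|\ge\delta/2$, and on $E\cap J_k$ we have $|f|\le(r^{-s}\delta)^{\frac n{n-s}}$. Lemma 1 with $\kappa=\delta/2$ and the computation of the first case, with $\delta$ in place of $D$, give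
$$|E\cap J_k|\le C\,r^{-\frac n{n-s}}\delta^{\frac1{n-s}}=C\,r^{-\frac n{n-s}}D^{\frac1{n-s}}2^{-\frac k{n-s}} .$$
Since $0<|u|\le D$ on $E\cap J$, we have $E\cap J\subset\bigcup_kJ_k$, and summing the geometric series proves (8).

**Step 4: summation over windows.** Apply the Vitali lemma to $E$ with $\rho=c_0\ell$. The sets $J$ belonging to $t\in T$ cover $E$. If $c_0\ell(t_0)\ge|I|$ for some $t_0\in T$, then $B(t_0,c_0\ell(t_0))\supset I$, so $T=\{t_0\}$ by disjointness, and (8) gives $|E|\le Cr^{-\frac n{n-s}}\sup_I|f^{(s)}|^{\frac1{n-s}}$. Otherwise (5) and disjointness give $\sum_{t\in T}c_0\ell(t)\le|I|$. By (7), $D^{\frac1{n-s}}\le2L^{\frac1{n-s}}\ell(t)$, so summing (8) over $T$ yields $|E|\le Cr^{-\frac n{n-s}}L^{\frac1{n-s}}|I|$. $\square$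

## 6. Splitting polynomials of unit size, uniformly

We now prepare the windows for the root. A polynomial of size $1$ with vanishing $Z^{d-1}$-coefficient cannot have all its roots equal, so it factors; we need this for all polynomials near it, with uniform constants. For $b=(b_2,\dots,b_d)\in\mathbb C^{d-1}$ let $P_b=Z^d+\sum_{j\ge2}b_jZ^{d-j}$, and
$$\mathcal K=\{b\in\mathbb C^{d-1}:\max_j|b_j|=1\}.$$
Balls in $\mathbb C^{d-1}$ are taken in the max norm.

**Lemma 3.** There are $r_0>0$ and $C$, depending only on $d$, such that for every $b\in\mathcal K$ there are $k_1,k_2\ge1$, $k_1+k_2=d$, and a factorization $P_v=Q_{1,v}Q_{2,v}$ for $v\in B(b,r_0)$ into coprime monic factors of degrees $k_1,k_2$, whose coefficients are holomorphic functions of $v\in B(b,r_0)$ with all partial derivatives of order $\le d$ bounded by $C$.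

For $d=2$ this is elementary: $\mathcal K$ is the unit circle, and $Z^2+v=(Z-w)(Z+w)$ with $w^2=-v$, where $w$ is a holomorphic function of $v$ on the disc of radius $1$ about $b$. One may take $r_0=\frac14$.

*Proof.* **Step 1: one polynomial.** Let $b\in\mathcal K$. If all roots of $P_b$ were equal they would vanish, since their sum is $0$; then $b=0$. So $P_b$ has at least two distinct roots, and $P_b=Q_1Q_2$ with coprime monic $Q_i$ of degrees $k_i\ge1$.

**Step 2: nearby polynomials.** We invert the multiplication of factors. Let $\Phi:\mathbb C^{k_1}\times\mathbb C^{k_2}\to\mathbb C^d$ send the coefficients of two monic polynomials of degrees $k_1,k_2$ to those of their product. Its differential at $(Q_1,Q_2)$ is $(R_1,R_2)\mapsto R_1Q_2+Q_1R_2$, $\deg R_i<k_i$. It is a linear map between spaces of equal dimension, and it is invertible if and only if $Q_1,Q_2$ are coprime. If they are coprime and $R_1Q_2+Q_1R_2=0$, then $Q_1\mid R_1$, so $R_1=0$ and then $R_2=0$. If $Q_i=GH_i$ with $\deg G\ge1$,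 then $(H_1,-H_2)\ne0$ lies in the kernel.

By the holomorphic inverse function theorem, $\Phi$ is biholomorphic from a neighborhood $U$ of our coprime pair onto a neighborhood $V$ of the coefficient vector of $P_b$. Its differential is invertible throughout $U$, so all pairs in $U$ are coprime. Restrict $(\Phi|_U)^{-1}$ to the part of $V$ in the affine subspace where the coefficient of $Z^{d-1}$ is $0$, which we identify with $\mathbb C^{d-1}$. We find $r_b>0$ such that on a neighborhood of the closed ball $\overline B(b,2r_b)$ the polynomial $P_v$ factors into coprime monic factors of degrees $k_1,k_2$ with coefficients holomorphic in $v$. By compactness their partial derivatives of order $\le d$ are bounded on $\overline B(b,2r_b)$.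

**Step 3: uniformity.** By compactness $\mathcal K$ is covered by finitely many balls $B(v_i,r_{v_i})$, fixed once and for all for the given $d$. Let $r_0=\min_ir_{v_i}$. If $b\in B(v_i,r_{v_i})$, then $B(b,r_0)\subset B(v_i,2r_{v_i})$, so the factorization near $v_i$ serves for $b$, and finitely many bounds depending only on $d$ occur. $\square$

## 7. Slow variation of $m$ and $h$ on windows of length $\theta$

In this and the next three sections $a_1=0$ and not all $a_j$ are constant. Choose $c=c(d)\in(0,\frac1{10}]$ with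
$$e^{5c}-1\le\tfrac12\qquad\text{and}\qquad e^{5c}-1<r_0,$$
with $r_0$ from Lemma 3. Fix $t_0\in O$ and write $m=m(t_0)$, $\theta=\theta(t_0)$, $J=B(t_0,5c\theta)\cap I$.

**Step 1: the coefficients barely move.** By definition of $\theta$, $N_{j,s}(t_0)\le m^j\theta^{-s}$ for $1\le s\le d$. So (6) with $k=d$ gives, for $t\in J$ and $0\le i\le d-1$,
$$|a_j^{(i)}(t)-a_j^{(i)}(t_0)|\le m^j\theta^{-i}\sum_{k\ge1}\frac{(5c)^k}{k!}=m^j\theta^{-i}(e^{5c}-1)\le\tfrac12m^j\theta^{-i}.\tag{9}$$

**Step 2: $m$ barely moves.** Take $i=0$ in (9). Then $|a_j(t)|\le\frac32m^j$ for all $j$, and $|a_j(t)|\ge\frac12m^j$ for a $j$ with $|a_j(t_0)|=m^j$. Hence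
$$\tfrac12m\le m(t)\le2m\quad(t\in J),\qquad\text{so } J\subset O.\tag{10}$$

**Step 3: $h$ cannot drop.** We claim
$$h(t)\ge2^{-d}h(t_0)\qquad(t\in J).\tag{11}$$
Let $(j,s)$ attain the minimum in (1) at $t_0$, so $N_{j,s}(t_0)=m^j\theta^{-s}$. By (9) with $i=s$, or trivially if $s=d$, $N_{j,s}(t)\ge\frac12m^j\theta^{-s}$ on $J$. Therefore, using (10),
$$h(t)\ge h_{j,s}(t)\ge\tfrac12\,m^{\frac js}\theta^{-1}m(t)^{1-\frac js}=\tfrac12\,\frac m\theta\Bigl(\frac{m(t)}m\Bigr)^{1-\frac js}\ge2^{-1-|1-\frac js|}h(t_0)\ge2^{-d}h(t_0),$$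
because $|1-\frac js|\le d-1$ for $2\le j\le d$, $1\le s\le d$.

## 8. Local integrability of $\lambda'$ above the exponent $p$

Let $\lambda$ be a continuous root. It is absolutely continuous by Theorem "optimal", so $\lambda'$ exists a.e. Fix $q=q(d)$ with $p<q<\frac{d-1}{d-2}$ if $d\ge3$, and $q=3$ if $d=2$. This is possible since $d(d-2)<(d-1)^2$. With $t_0,m,\theta,J$ as in Section 7 we claim
$$\int_J|\lambda'|^q\,dt\le C\,\theta\,\Bigl(\frac m\theta\Bigr)^q.\tag{12}$$

**Step 1: rescaling to unit size.** Let $X=\{x:t_0+\theta x\in J\}$, an open interval of length at most $10c\le1$. Put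
$$b_j(x)=m^{-j}a_j(t_0+\theta x)\ (x\in\overline X),\qquad\mu(x)=m^{-1}\lambda(t_0+\theta x)\ (x\in X).$$
Then $P_{b(x)}(\mu(x))=m^{-d}P_a(\lambda)=0$, so $\mu$ is a continuous root of $P_b$. By definition of $m$, $|b_j(0)|\le1$ for all $j$ with equality for one $j$, so $b(0)\in\mathcal K$. By (9), and by continuity on $\overline X$, $|b_j(x)-b_j(0)|\le e^{5c}-1<r_0$. Also $|b_j^{(i)}(0)|\le1$ and hence $|b_j^{(i)}|\le2$ on $\overline X$ for $0\le i\le d-1$. Finally $\operatorname{Lip}(b_j^{(d-1)})\le m^{-j}\theta^dN_{j,d}\le1$.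

**Step 2: regular factors.** By Lemma 3, $P_{b(x)}=Q_1(x)Q_2(x)$ on $\overline X$ with coprime monic factors of fixed degrees in $\{1,\dots,d-1\}$. Their coefficients are $\varphi\circ b$ with $\varphi$ holomorphic on a ball containing $b(\overline X)$ and with derivatives of order $\le d$ bounded by $C$. We show that $\varphi\circ b\in C^{d-1,1}(\overline X)$ with norm at most $C$. By the chain rule, for $k\le d-1$, $(\varphi\circ b)^{(k)}$ is a universal polynomial in the functions $(\partial^\alpha\varphi)\circ b$, $|\alpha|\le k$, and $b_j^{(l)}$, $l\le k$. All of these are bounded by $C$. All are Lipschitz with constant at most $C$: for $(\partial^\alpha\varphi)\circ b$ because the first derivatives of $\partial^\alpha\varphi$ are bounded on a convex ball and $|b_j'|\le2$; for $b_j^{(l)}$ with $l<d-1$ because $|b_j^{(l+1)}|\le2$; for $l=d-1$ by Step 1. Sums and products of bounded Lipschitz functions are again such, with controlled constants.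

**Step 3: $\mu$ stays with one factor.** The sets $\{x\in X:Q_i(x)(\mu(x))=0\}$, $i=1,2$, are relatively closed in $X$, are disjoint because $Q_1(x),Q_2(x)$ are coprime, and cover the connected set $X$. So one of them is $X$, and $\mu$ is a continuous root of a single factor $Q_i$ on all of $X$. Let $d'\le d-1$ be its degree.

**Step 4: the smaller degree.** The coefficients of $Q_i$ have $C^{d'-1,1}(\overline X)$-norm at most $C$, since $d'\le d-1$. If $d'\ge2$, then $q<\frac{d-1}{d-2}\le\frac{d'}{d'-1}$, and Theorem "optimal" for the degree $d'$, with $|X|\le1$, gives $\|\mu'\|_{L^q(X)}\le C$. If $d'=1$, then $-\mu$ is the coefficient, so $|\mu'|\le C$ and again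
$$\|\mu'\|_{L^q(X)}\le C.\tag{13}$$
Since $\lambda'(t)=\frac m\theta\,\mu'\bigl(\frac{t-t_0}\theta\bigr)$, changing variables in (13) gives (12).

## 9. From the windows to the weak norm of $h$

We now sum over windows in the way indicated in Section 3.

**Step 1: the set where $m=0$ does not contribute.** On $I\setminus O$ the polynomial is $Z^d$, so $\lambda=0$ there. All but countably many points of $I\setminus O$ are accumulation points of it, and $\lambda$ is differentiable a.e.; so $\lambda'=0$ a.e. on $I\setminus O$.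

**Step 2: one window covers $I$.** Suppose $c\,\theta(t_0)\ge|I|$ for some $t_0\in O$. Then $J=I$ in Section 8. Since $|X|\le1$ and $p<q$, $\|\mu'\|_{L^p(X)}\le\|\mu'\|_{L^q(X)}\le C$. With $m=m(t_0)$, $\theta=\theta(t_0)$ we get
$$\|\lambda'\|_{p,w,I}\le\|\lambda'\|_{L^p(I)}\le C\,\frac m\theta\,\theta^{1/p}=C\,m\,\theta^{-1/d}=C\max_{j,s}N_{j,s}(t_0)^{\frac1{sd}}m^{1-\frac j{sd}}\le C\max_{j,s}N_{j,s}^{\frac1{sd}}M^{1-\frac j{sd}},$$
where the last step uses $1-\frac j{sd}\ge0$. These are the terms (iii) of Theorem 2.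

**Step 3: many windows.** Suppose $c\,\theta(t)<|I|$ for all $t\in O$. We prove
$$\|\lambda'\|_{p,w,I}\le C\,\|h\|_{p,w,O}.\tag{14}$$
Apply the Vitali lemma to $E=O$, $\rho=c\theta$, and get $T$. For $t_0\in T$ let $J_{t_0}=B(t_0,5c\theta(t_0))\cap I$ and $B'_{t_0}=B(t_0,c\theta(t_0))\cap I$. The $J_{t_0}$ cover $O$; the $B'_{t_0}\subset J_{t_0}\subset O$ are disjoint; $|J_{t_0}|\le10c\,\theta(t_0)\le\theta(t_0)$; and $|B'_{t_0}|\ge c\,\theta(t_0)$ by (5).

Let $r>0$. On each window the set $\{|\lambda'|>r\}$ has measure at most $|J_{t_0}|$, and, by Chebyshev and (12), at most $C\theta(t_0)(h(t_0)/r)^q$. With Step 1 this gives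
$$|\{t\in I:|\lambda'|>r\}|\le\sum_{t_0\in T}|\{t\in J_{t_0}:|\lambda'|>r\}|\le C\sum_{t_0\in T}\theta(t_0)\min\Bigl\{1,\Bigl(\frac{h(t_0)}r\Bigr)^q\Bigr\}.$$
We turn the sum into an integral: $\theta(t_0)\le c^{-1}|B'_{t_0}|$, and $h(t_0)\le2^dh(t)$ on $B'_{t_0}$ by (11). Since the $B'_{t_0}$ are disjoint subsets of $O$,
$$|\{t\in I:|\lambda'|>r\}|\le\frac Cc\sum_{t_0\in T}\int_{B'_{t_0}}\min\Bigl\{1,\Bigl(\frac{2^dh(t)}r\Bigr)^q\Bigr\}dt\le\frac Cc\int_O\min\Bigl\{1,\Bigl(\frac{2^dh}r\Bigr)^q\Bigr\}dt.$$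
By the layer-cake formula the last integral equals
$$\int_0^1q\tau^{q-1}\,|\{t\in O:2^dh>r\tau\}|\,d\tau\le\Bigl(\frac{2^d\|h\|_{p,w,O}}r\Bigr)^p\int_0^1q\tau^{q-1-p}\,d\tau=\frac q{q-p}\Bigl(\frac{2^d\|h\|_{p,w,O}}r\Bigr)^p.$$
The integral in $\tau$ converges precisely because $q>p$. Taking $p$-th roots and the supremum over $r$ gives (14).

## 10. The weak bound for $h$, and Theorem 2

Since $h=\max h_{j,s}$, we have $|\{h>r\}|\le\sum_{j,s}|\{h_{j,s}>r\}|$ and so $\|h\|^p_{p,w,O}\le\sum_{j,s}\|h_{j,s}\|^p_{p,w,O}$. There are at most $d^2$ pairs $(j,s)$, and we treat them one by one.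

**Step 1: $1\le s<j$, where $m$ has a negative exponent.** If $h_{j,s}(t)>r$, then $|a_j^{(s)}(t)|>r^sm(t)^{j-s}\ge r^s|a_j(t)|^{\frac{j-s}j}$, that is,
$$|a_j(t)|<\bigl(r^{-s}|a_j^{(s)}(t)|\bigr)^{\frac j{j-s}}.$$
Apply Lemma 2 to $f=a_j$ with $n=j$. Here $\operatorname{Lip}(a_j^{(j-1)})\le N_{j,j}$, with $N_{j,j}=\sup_I|a_j^{(j)}|$ if $j<d$ and by definition if $j=d$. So
$$|\{h_{j,s}>r\}|\le C\,r^{-\frac j{j-s}}\Bigl(N_{j,j}^{\frac1{j-s}}|I|+N_{j,s}^{\frac1{j-s}}\Bigr),$$
which bounds $h_{j,s}$ in the weak space with exponent $\frac j{j-s}$. This exponent is at least $p$, because $\frac{j-s}j=1-\frac sj\le1-\frac1d$, as $ds\ge j$. Moreover $\frac1p-\frac{j-s}j=\frac sj-\frac1d$. So (4) gives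
$$\|h_{j,s}\|_{p,w,O}\le C|I|^{\frac sj-\frac1d}\Bigl(N_{j,j}^{1/j}|I|^{1-\frac sj}+N_{j,s}^{1/j}\Bigr)=C\Bigl(|I|^{1/p}N_{j,j}^{1/j}+|I|^{\frac sj-\frac1d}N_{j,s}^{1/j}\Bigr).$$

**Step 2: $j\le s\le d$, where $m$ has a nonnegative exponent.** Here $h_{j,s}\le N_{j,s}^{1/s}M^{1-\frac js}$ pointwise, so $\|h_{j,s}\|_{p,w,O}\le|I|^{1/p}N_{j,s}^{1/s}M^{1-\frac js}$.

**Step 3: the main bound of Theorem 2.** The terms $|I|^{1/p}N_{j,j}^{1/j}$, which are also those of Step 2 with $s=j$, belong to (i) with $s=j$. The other terms of Step 1 are in (i), and those of Step 2 with $s>j$ are (ii). Together with (14) this proves the bound in the situation of Step 3 of Section 9; in the other situation Step 2 of Section 9 gives (iii). If all $a_j$ are constant, then the continuous function $\lambda$ takes values in a finite set, so it is constant and there is nothing to prove. This proves the first part of Theorem 2; (2) is deduced in the next section. $\square$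

## 11. Theorem 1 by the Tschirnhaus shift, and the compact form (2)

**Step 1: Theorem 1 for $a_1=0$.** We have $N_{j,s}\le\|a_j\|_{C^{d-1,1}(\overline I)}\le A^j$ and $M\le A$, and all exponents of $M$ in Theorem 2 are nonnegative. So each of (i)–(iii) is at most $A$ times a power of $|I|$. The exponents of $|I|$ lie in $[0,\frac1p]$: in (i), $0\le\frac sj-\frac1d\le1-\frac1d$ for $1\le s\le j\le d$; in (ii) it is $\frac1p$; in (iii) it is $0$. Hence the bound is $C\max\{1,|I|^{1/p}\}A$.

**Step 2: general $a_1$.** We remove $a_1$ by a shift. The function $\tilde\lambda=\lambda+\frac{a_1}d$ is a continuous root of $\tilde P(Z)=P_a(Z-\frac{a_1}d)$. With $a_0:=1$ its coefficients are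
$$\tilde a_j=\sum_{i=0}^j\binom{d-i}{j-i}\Bigl(-\frac1d\Bigr)^{j-i}a_i\,a_1^{j-i},$$
and $\tilde a_1=a_1-a_1=0$. By the Leibniz rule $\|fg\|_{C^{d-1,1}}\le C\|f\|_{C^{d-1,1}}\|g\|_{C^{d-1,1}}$: the derivatives $(fg)^{(k)}$, $k\le d-1$, are combinations of products $f^{(l)}g^{(k-l)}$ of bounded Lipschitz functions, where $\operatorname{Lip}(f^{(l)})\le\sup|f^{(l+1)}|$ if $l<d-1$. So $\|\tilde a_j\|_{C^{d-1,1}(\overline I)}\le CA^j$. Since $|a_1'|\le A$, (3), (4) and Step 1 give
$$\|\lambda'\|_{p,w,I}\le2\|\tilde\lambda'\|_{p,w,I}+2|I|^{1/p}A\le C\max\{1,|I|^{1/p}\}A.\qquad\square$$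

**Step 3: the compact form (2).** Let $a_1=0$ and $M>0$. If $Y=0$, then all $N_{j,s}=0$, the coefficients are constant and $\lambda'=0$. Otherwise apply Theorem 1 on the interval $YI$ of length $Y|I|$ to the coefficients $b_j(x)=M^{-j}a_j(x/Y)$ and the root $\mu(x)=M^{-1}\lambda(x/Y)$. By definition of $M$ and $Y$, $|b_j|\le1$, $|b_j^{(s)}|\le M^{-j}Y^{-s}N_{j,s}\le1$ for $1\le s\le d-1$ and $\operatorname{Lip}(b_j^{(d-1)})\le1$, so $\|b_j\|_{C^{d-1,1}}\le2$. Hence $\|\mu'\|_{p,w,YI}\le C\max\{1,(Y|I|)^{1/p}\}$. Since $\lambda'(t)=MY\mu'(Yt)$, we have $|\{|\lambda'|>r\}|=Y^{-1}|\{|\mu'|>r/(MY)\}|$ and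
$$\|\lambda'\|_{p,w,I}=MY^{1-\frac1p}\|\mu'\|_{p,w,YI}=MY^{1/d}\|\mu'\|_{p,w,YI},$$
which gives (2). $\square$

## 12. Sharpness of the space, of the factor, and of the regularity

*Proof of Theorem 3.*

**(a) The space.** Take $Z^d-t$ on $(0,1)$ and $\lambda=t^{1/d}$. Then $\lambda'=\frac1dt^{-1/p}$ is its own decreasing rearrangement, and $\int_0^1(t^{1/p}\lambda'(t))^q\frac{dt}t=d^{-q}\int_0^1\frac{dt}t=\infty$ for every $q<\infty$. The case $q=p$ is that of $L^p$.

**(b) The factor.** For every length $|I|$ and every scale $\kappa>0$ we exhibit a root with $\|\lambda'\|_{p,w,I}\ge c(d)\max\{1,|I|^{1/p}\}A$, $c(d)>0$, and $A$ comparable to $\kappa$.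

Let $|I|\le1$. Take $I=(0,|I|)$ and $P=Z^d-\kappa^dt$. Then $\|\kappa^dt\|_{C^{d-1,1}(\overline I)}=\kappa^d$, so $A=\kappa$. The root $\lambda=\kappa t^{1/d}$ has $\lambda'=\frac\kappa dt^{-1/p}$ and $|\{\lambda'>r\}|=\min\{|I|,(\frac\kappa{dr})^p\}$, so $\|\lambda'\|_{p,w,I}=\kappa/d=A/d$.

Let $|I|\ge1$. Take $P=Z^{d-1}(Z-\kappa\sin t)$ and $\lambda=\kappa\sin t$. The only coefficient is $a_1=-\kappa\sin t$, and $A\le2\kappa$; also $A\ge\kappa\sup_I|\cos t|$. Let $\epsilon=\frac1{20}$. The set $\{|\cos t|\le\epsilon\}$ is a union of intervals of length $2\arcsin\epsilon\le\pi\epsilon$ centered at the zeros of $\cos$. At most $\frac{|I|}\pi+2\le3|I|$ of them meet $I$. So $|\{t\in I:|\cos t|\le\epsilon\}|\le3\pi\epsilon|I|\le\frac12|I|$, hence $|\{t\in I:|\cos t|>\epsilon\}|\ge\frac12|I|$. In particular $A\ge\epsilon\kappa$, and taking $r=\kappa\epsilon$,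
$$\|\lambda'\|_{p,w,I}\ge\kappa\epsilon\,(|I|/2)^{1/p}\ge\tfrac\epsilon4\,A\,|I|^{1/p}.$$

**(c) The regularity.** We put many small bumps next to each other. Let $\beta\in(0,1)$, $0\le\varphi\in C_c^\infty((-\frac12,\frac12))$, $\varphi(0)=1$, $\ell_k=2^{-k}$, $n_k=\lfloor2^k/(4k^2)\rfloor$. Since $\sum_kn_k\ell_k\le\sum_k\frac1{4k^2}=\frac{\pi^2}{24}<1$, we can place in $(0,1)$ pairwise disjoint open intervals, $n_k$ of them of length $\ell_k$ for each $k\ge1$. On such an interval with center $z$ let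
$$f(t)=\ell_k^{d-1+\beta}\varphi\bigl((t-z)/\ell_k\bigr),$$
and let $f=0$ elsewhere.

First, $f\in C^{d-1,\beta}([0,1])$. The partial sums over $k\le K$ are smooth. They converge in $C^{d-1}([0,1])$, because the supports are disjoint and the derivatives of order $i\le d-1$ at level $k$ are $O(\ell_k^{d-1+\beta-i})=O(\ell_k^\beta)$. On an interval of level $k$, $f^{(d-1)}(t)=\ell_k^\beta\varphi^{(d-1)}((t-z)/\ell_k)$, which is $\beta$-Hölder with a constant independent of $k$ and vanishes near the endpoints; outside the intervals $f^{(d-1)}=0$. For two points not in a common interval, insert between them the endpoints of the intervals that contain them, where $f^{(d-1)}=0$; this gives the Hölder estimate with twice the constant.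

Second, $f^{1/d}$ has infinite variation. On an interval of level $k$ it rises from $0$ to at least $\ell_k^{(d-1+\beta)/d}$, so its variation is at least $\sum_kn_k\ell_k^{(d-1+\beta)/d}$. For large $k$ we have $n_k\ge2^k/(8k^2)$, and the $k$-th term is at least
$$\frac1{8k^2}\,2^{k\left(1-\frac{d-1+\beta}d\right)}=\frac1{8k^2}\,2^{k(1-\beta)/d},$$
which is unbounded. $\square$

## 13. Roots on a box in several variables

*Proof of Theorem 4.* The bound in Theorem 1 depends only on norms of the coefficients, so it can be applied on each line and integrated. Fix $i$.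

**Step 1: lines.** On each line segment of $R$ parallel to the $i$-th coordinate axis, $\lambda$ is a continuous root of a polynomial whose coefficients have $C^{d-1,1}$-norms on the closed segment bounded by $\|a_j\|_{C^{d-1,1}(\overline R)}$, by the definition of that norm. By Theorem "optimal", $\lambda$ is absolutely continuous on the segment. For continuous $\lambda$ the set where $\partial_i\lambda$ exists, and $\partial_i\lambda$ itself, are Borel; so $\partial_i\lambda$ exists a.e. in $R$ by Fubini.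

**Step 2: the weak bound.** Theorem 1 on each line and Fubini give, for $r>0$,
$$|\{x\in R:|\partial_i\lambda|>r\}|\le\prod_{k\ne i}|I_k|\cdot\Bigl(C\max\{1,|I_i|^{1/p}\}\max_j\|a_j\|^{1/j}_{C^{d-1,1}(\overline R)}\Bigr)^p\,r^{-p}.$$
Multiplying by $r^p$ and taking $p$-th roots yields the stated bound.

**Step 3: the Sobolev property.** Since $p>1$ and $R$ is bounded, $|\{|\partial_i\lambda|>r\}|\le\min\{|R|,Kr^{-p}\}$ with a constant $K$ is integrable in $r>0$, so $\partial_i\lambda\in L^1(R)$, for every $i$. Moreover $\lambda$ is bounded, because the coefficients are, and it is absolutely continuous on the lines parallel to the axes. By the standard characterization of Sobolev functions by absolute continuity on lines, $\lambda\in W^{1,1}(R)$. $\square$
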